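# A one-relator inverse monoid whose group of units embeds in no one-relator group

Conventions: $\mathbb N=\{0,1,2,\dots\}$. Conjugation by $g$ is $y\mapsto gyg^{-1}$, and $u\sim v$ means that $u,v$ are conjugate. Two tuples are conjugate if a single element conjugates one to the other entrywise. $\langle\langle\cdot\rangle\rangle$ is normal closure, $[x,y]=xyx^{-1}y^{-1}$, $F_R$ is free of rank $R$, and $F(B)$ is free on $B$.

## 1. One generator: the units form a cyclic group

An **inverse monoid** is a monoid in which every $x$ has a unique $x^{-1}$ with $xx^{-1}x=x$ and $x^{-1}xx^{-1}=x^{-1}$. In it idempotents commute, $xx^{-1}$ and $x^{-1}x$ are idempotents, and $(xy)^{-1}=y^{-1}x^{-1}$. The model to keep in mind is the monoid of all partial injections of a set $V$, acting on the right: $xx^{-1}$ is the identity map of the domain of $x$, and $x^{-1}x$ is the identity map of its image. So $xx^{-1}=1$ says that $x$ is defined everywhere. For example, on $V=\mathbb N$ the map $c:n\mapsto n+1$ has $cc^{-1}=1$, while $c^{-1}c$ is the identity of $\{1,2,\dots\}$ only.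

Let $A$ be a finite alphabet and $\overline A=A\cup A^{-1}$. For a word $r\in\overline A^{*}$, the **one-relator inverse monoid** $\mathrm{Inv}\langle A\mid r=1\rangle$ is the quotient of the free inverse monoid on $A$ by the congruence generated by $(r,1)$. To map it to an inverse monoid, choose images of the letters of $A$ so that $r$ evaluates to $1$. Its **group of units** is the group of those $x$ for which some $y$ satisfies $xy=yx=1$. A **one-relator group** is a group with a presentation having finitely many generators and one defining relator. Gray and Ruskuc ("On groups of units of special and one-relator inverse monoids", arXiv:2103.02995 (2021)) are the source of the following question: *does the group of units of $\mathrm{Inv}\langle A\mid r=1\rangle$ always embed into a one-relator group?*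

One remark is used throughout. If $xy=1$, then $xx^{-1}=xx^{-1}xy=xy=1$. So $x$ is right invertible exactly when $xx^{-1}=1$, and if a word is right invertible, so is each of its prefixes.

**Proposition 1.** If $|A|\le1$, the group of units of $\mathrm{Inv}\langle A\mid r=1\rangle$ is cyclic. Hence it embeds in a one-relator group.

*Proof.* If $A=\emptyset$ the monoid is trivial. Let $A=\{a\}$.

Suppose $r$ is empty. The monoid $\{0,1\}$ under multiplication is inverse, and $a\mapsto0$ defines a homomorphism of the free inverse monoid onto it. Nonempty words go to $0$, while units go to units, that is, to $1$. So the only unit is $1$.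

Suppose $r$ is nonempty, with first letter $c\in\{a,a^{-1}\}$. As $r=1$, $c$ is right invertible: $cc^{-1}=1$. Deleting factors $cc^{-1}$, every element has the form $c^{-i}c^{j}$ with $i,j\ge0$.

*All these elements are distinct.* If $x=c^{-i}c^j$ is a unit, then $1=xx^{-1}=c^{-i}c^jc^{-j}c^i=c^{-i}c^i$ forces $i=0$, and $1=x^{-1}x=c^{-j}c^j$ forces $j=0$. The group of units is trivial.

*Two of them coincide*, say $c^{-i}c^j=c^{-k}c^l$ with $(i,j)\ne(k,l)$. Taking inverses exchanges $(i,j)$ with $(j,i)$ and $(k,l)$ with $(l,k)$, so we may assume $i<k$ (renaming if needed). Multiply by $c^i$ on the left: $c^j=c^{-d}c^l$ with $d=k-i\ge1$. Since $c^{-1}c\,c^{-d}=c^{-d}$, we get $c^{-1}c\,c^j=c^j$, and multiplying by $c^{-j}$ on the right gives $c^{-1}c=1$. So the monoid is a group generated by $c$, hence cyclic.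

Finally, every cyclic group is $\langle a\mid a^m\rangle$ with $m\ge0$, a one-relator group. $\square$

What changes with two letters? With one letter, either $c$ is invertible and everything is a group, or there are no nontrivial units at all. With two letters, nontrivial units can coexist with elements that are invertible on one side only. That turns out to matter a great deal.

## 2. Two generators: the map to the group with the same presentation

**Theorem 2.** There is $r\in\{a,b,a^{-1},b^{-1}\}^*$ such that the group of units of $\mathrm{Inv}\langle a,b\mid r=1\rangle$ is not embeddable into any one-relator group.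

**Theorem 3.**
(a) For every finite $A$ with $|A|\ge2$ there is $r$ such that the group of units of $\mathrm{Inv}\langle A\mid r=1\rangle$ embeds in no free product (of any number) of one-relator groups, even if these are allowed infinitely many generators.
(b) If $|A|\le1$, the group of units is always cyclic, hence embeds in a one-relator group.

Part (b) is Proposition 1. So the answer to the question is no.

A sensible person would first try to prove "yes" as follows. There is a canonical map from $\mathrm{Inv}\langle A\mid r=1\rangle$ to the one-relator group $\mathrm{Gp}\langle A\mid r=1\rangle$, and it restricts to a homomorphism on the group of units. If that restriction were always injective, we would be done; in Section 1 it is injective. Here is a three-letter example where it is not.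

**Example.** Let $u=b\,t\,a\,t^{-1}b^{-1}$ and $r=uu^{-1}\,u^{-1}u\cdot bab^{-1}$ over $\{a,b,t\}$. In any group $r=1$ says $bab^{-1}=1$, so $a=1$ and $u=1$. In the inverse monoid, $u$ is a unit of infinite order. It is a unit because an idempotent $E$ with $Em=1$ satisfies $E=E\cdot Em=Em=1$; applied twice to $r=1$ this gives $uu^{-1}=u^{-1}u=1$. To see the infinite order, let the monoid act on $V=\{0,1\}\times\mathbb Z$: let $a$ fix each $(0,m)$ and send $(1,m)$ to $(1,m+1)$, let $t$ have domain $\{0\}\times\mathbb Z$ and send $(0,m)$ to $(1,m)$, and let $b$ be a bijection $V\to\{0\}\times\mathbb Z$. If $vb=(0,m)$, then along $u$ we go $v\to(0,m)\to(1,m)\to(1,m+1)\to(0,m+1)\to(0,m+1)b^{-1}$. So $u$ is a permutation of $V$ of infinite order. Also $bab^{-1}$ fixes every $v$, so $r$ acts as the identity and the action is legitimate.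

The relation "$a=1$" is seen only through $b$, that is, on the image of $b$, and $t$ leads out of that image. In a group a relation that holds at one place holds at all its translates; here it need not. This kills the canonical map, but the units of this example might still embed in some other one-relator group. So there are two tasks.

* Find a group $T$ inside the units of some $\mathrm{Inv}\langle a,b\mid r=1\rangle$ that records "relation present here, absent there" (Sections 3–5).
* Show that *no* embedding of $T$ into *any* one-relator group is possible (Sections 6–8).

## 3. Words whose value determines their arguments up to conjugacy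

The relations in $T$ will be copies of one very rigid word.

**(E1)** *C-test words* (S. V. Ivanov, J. Algebra 204 (1998); D. Lee, J. Algebra 247 (2002)). For each $k\ge2$ there is a word $v(x_1,\dots,x_k)$ such that for $F=F_2$ and all $X,Y\in F^k$: if $v(X)=v(Y)\neq1$ then $X,Y$ are conjugate in $F$; and $v(X)=1$ iff $X_1,\dots,X_k$ generate a cyclic subgroup.

For $k=2$ the commutator has the second property but not the first: $[a,ba]=a\,ba\,a^{-1}\,a^{-1}b^{-1}=aba^{-1}b^{-1}=[a,b]$, while $(a,ba)$ and $(a,b)$ differ in the abelianization and so are not conjugate.

We need (E1) in free groups of every finite rank. A subgroup $H\le F$ is **malnormal** if $gHg^{-1}\cap H\ne1$ implies $g\in H$. For example, $\langle a\rangle$ is malnormal in $F(a,b)$, and $\langle a^2\rangle$ is not (take $g=a$).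

**Lemma 4.** The word $v$ of (E1) has the same two properties in every free group $F_m$, $2\le m<\infty$.

*Proof.* **Step 1: reduce to a malnormal subgroup.** The second property concerns only the subgroup generated by the $X_i$, and $F_m$ embeds in $F_2$, so it holds. For the first, suppose $H\le F_2$ is malnormal and $H\cong F_m$. If $X,Y\in H^k$ and $v(X)=v(Y)\ne1$, then $gXg^{-1}=Y$ for some $g\in F_2$. Some $X_i\ne1$, and $gX_ig^{-1}\in H$, so $g\in H$ by malnormality, and $X,Y$ are conjugate in $H$. So it suffices to find such an $H$.

**Step 2: choose generators that overlap little.** A binary de Bruijn sequence of order $q$ is a cyclic word of length $2^q$ in $a,b$ in which each word of length $q$ occurs exactly once (for $q=2$: $aabb$). Choose $q$ with $8qm\le2^q$ and cut $m$ disjoint subwords $w_1,\dots,w_m$ of length $8q$ out of such a sequence. Then each word of length $q$ occurs at most once in $w_1,\dots,w_m$, as regards both index and position. In particular, for $i\neq j$ the common prefixes and common suffixes of $w_i,w_j$ have length $<q$. Let $H=\langle w_1,\dots,w_m\rangle$.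

**Step 3: describe axes, which shows that $H$ is free on the $w_i$.** $F_2$ acts on its Cayley tree by left multiplication; a nontrivial element translates along a unique line, its axis. Let $\sigma_i$ be the path from $1$ to $w_i$ reading $w_i$. Let $h\in H$ be given by a nontrivial reduced word in the letters $w_i^{\pm1}$. Conjugating by an element $y\in H$, which translates the axis by $y$, we may take this word cyclically reduced in these letters. Read it periodically from the vertex $1$: this gives a bi-infinite concatenation of paths $u\sigma_i^{\pm1}$ with $u\in H$. At a joint of two factors of equal sign nothing cancels, as the $w_i$ are positive words. At a joint of factors of opposite sign the indices differ, and fewer than $q$ letters cancel from each factor. So more than $8q-2q=6q$ letters of each factor survive, and what survives is a reduced line invariant under $h$. Hence $h\ne1$, and the axis of $h$ is a concatenation of segments of length $>6q$, each contained in some $u\sigma_i$, $u\in H$. In particular $H$ is free on the $w_i$.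

**Step 4: malnormality.** Let $1\ne h\in H$ and $h'=ghg^{-1}\in H$. The axis of $h'$ is the $g$-translate of the axis of $h$. So it has one decomposition into segments of length $>6q$ contained in paths $u'\sigma_j$ ($u'\in H$), and another into segments of length $>6q$ contained in paths $gu\sigma_i$ ($u\in H$). Take an interval of length $6q$ inside a segment of the first kind. It contains at most one break point of the second decomposition, so at least half of it lies in one segment of the second kind. Thus some $u'\sigma_j$ and $gu\sigma_i$ share a subpath of length $\ge q$. Read it in the direction in which its label is positive; this is the direction of both paths. By uniqueness of occurrences $i=j$ and the position is the same, so the initial vertices agree: $u'=gu$. Hence $g=u'u^{-1}\in H$. $\square$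

**The word $W$.** Take $v$ from (E1) with $k=11$ and write $v=hW^mh^{-1}$ in $F_{11}$ with $m\ge1$ and $W=W(x_0,\dots,x_{10})$ cyclically reduced and not a proper power. (Note $v\ne1$: it has nontrivial values.) In every free group of finite rank $\ge2$:

* **(C)** If $W(X)\sim W(Y)$ and $W(X)\neq1$, then the tuples $X,Y$ are conjugate. Indeed $1\ne v(X)\sim v(Y)$, so $v(X)=d\,v(Y)d^{-1}=v(dYd^{-1})$ for some $d$, and Lemma 4 applies.
* **(Z)** $W(X)=1$ iff $\langle X\rangle$ is cyclic, since $v(X)=1$ iff $W(X)=1$.

From (Z): setting all letters but one equal to $1$ gives $1$, so every exponent sum of $W$ is $0$, and $W\in[F_{11},F_{11}]$. Also every letter occurs in $W$. If, say, $x_0$ did not, then $W(y,z,\dots,z)=W(z,z,\dots,z)=1$ for free generators $y,z$, contradicting (Z); the other letters are treated in the same way.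

## 4. Relators placed along a numerical semigroup: the groups $T_\infty$ and $T$

Let $S\subset\mathbb N$ be the additive submonoid generated by $5,6,8,9$. It contains $8,9$, $10=5+5$, $11=5+6$, $12=6+6$, and hence, adding $5$'s, everything from $8$ on. So
$$S\cap[0,9]=I:=\{0,5,6,8,9\},\qquad \mathbb N\setminus S=\{1,2,3,4,7\}.$$
Let $n=2520=\mathrm{lcm}(1,\dots,10)$, $\lambda=|W|$, $W_i=W(x_i,\dots,x_{i+10})$, and
$$T_\infty=\langle x_0,x_1,x_2,\dots\mid W_i^n\ (i\in S)\rangle .$$
So the relation $W_i^n=1$ is imposed at the places $i\in S$. We must check that it does not also hold at the other places.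

Recall that a set $\mathcal R$ of cyclically reduced words is symmetrized if it is closed under inverses and cyclic permutations; a piece is a common prefix of two distinct elements of $\mathcal R$; and $\mathcal R$ is $C'(\eta)$ if each piece that is a prefix of $\rho\in\mathcal R$ has length $<\eta|\rho|$.

**(E2)** *Greendlinger's lemma* (Lyndon–Schupp, Thm V.4.4). If $\mathcal R$ is symmetrized and $C'(\eta)$ with $\eta\le1/6$, every nonempty reduced word in $\langle\langle\mathcal R\rangle\rangle$ contains a subword of some $\rho\in\mathcal R$ of length $>(1-3\eta)|\rho|$.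

**Lemma 5.**
(i) For $\alpha\le\beta$, the subgroup $\langle x_\alpha,\dots,x_\beta\rangle\le T_\infty$ is presented by these generators and the relators $W_i^n$ with $i\in S$, $\alpha\le i$, $i+10\le\beta$.
(ii) $\langle x_j,x_{j+1}\rangle$ is free of rank 2, and each $x_j$ has infinite order.
(iii) If $k\in\mathbb N\setminus S$, then $W_k^n\ne1$ in $T_\infty$.

*Proof.* Let $\mathcal R$ be the symmetrized set of the relators. Each element is $D^n$ with $D$ a cyclic permutation of some $W_i^{\pm1}$, and $|D|=\lambda$. If two elements share a prefix of length $\ge\lambda$, they have the same $D$ and are equal. So pieces have length $<\lambda$, which is $1/n$ of the length of each relator: $\mathcal R$ is $C'(1/n)$. By (E2) a nonempty reduced word trivial in $T_\infty$ contains a subword of length $>(n-3)\lambda\ge n\lambda/2\ge\lambda$ of some cyclic permutation of $W_i^{\pm n}$, $i\in S$. As every letter occurs in $W$, that subword contains all of $x_i,\dots,x_{i+10}$ (up to sign).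

(i) Let a reduced word in $x_\alpha,\dots,x_\beta$ be trivial in $T_\infty$. It contains more than half of a cyclic permutation of $W_i^{\pm n}$, and all of $x_i,\dots,x_{i+10}$ are among its letters, so $\alpha\le i$ and $i+10\le\beta$. Replace this subword by the inverse of the remaining part of the relator: the word becomes shorter, uses the same letters, and only a listed relator was applied. Reduce freely and repeat.

(ii) By (i) with $\beta=j+1$ there are no relators.

(iii) $W_k^n$ is a nonempty reduced word with letters exactly $x_k,\dots,x_{k+10}$. If it were trivial, it would contain all of $x_i,\dots,x_{i+10}$ for some $i\in S$, so $i=k$, contradicting $k\notin S$. $\square$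

Let $T=\langle x_0,\dots,x_{19}\rangle\le T_\infty$. By Lemma 5(i),
$$T=\langle x_0,\dots,x_{19}\mid W_i^n,\ i\in I\rangle,$$
and for $i\in I$ the subgroup $J_i=\langle x_i,\dots,x_{i+10}\rangle$ has the presentation $\langle x_i,\dots,x_{i+10}\mid W_i^n\rangle$.

## 5. $T$ sits inside the group of units of a one-relator inverse monoid

The plan is to imitate the example of Section 2 with two letters. Over $\{a,b\}$ let $t$ be the word $bab^{-1}$, and put
$$u_j=b\,t^ja\,t^{-j}b^{-1}\ (0\le j\le19),\qquad v_i=b\,t^ib^{-1}\ (i\in\{5,6,8,9\}),$$
$$w=W\big(a,\,tat^{-1},\dots,t^{10}at^{-10}\big),\qquad r=\prod_{j=0}^{19}\big(u_ju_j^{-1}\,u_j^{-1}u_j\big)\prod_{i\in\{5,6,8,9\}}v_iv_i^{-1}\cdot b\,w^nb^{-1}.$$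
Let $M=\mathrm{Inv}\langle a,b\mid r=1\rangle$. The $u_j$ will be the generators of $T$. The $v_i$, invertible on one side only, carry the relation $bw^nb^{-1}=1$ from place $0$ to the places $5,6,8,9$.

**Proposition 6.** The elements $u_0,\dots,u_{19}$ are units of $M$, and $x_j\mapsto u_j$ defines an isomorphism of $T$ onto $\Theta=\langle u_0,\dots,u_{19}\rangle$.

*Proof.* **Step 1: split the relation $r=1$ into its factors.** If $E$ is idempotent and $Em=1$, then $E=E\cdot Em=Em=1$, and so $m=1$. Applying this successively to $r=1$ gives in $M$
$$u_ju_j^{-1}=u_j^{-1}u_j=1,\qquad v_iv_i^{-1}=1,\qquad bw^nb^{-1}=1. \tag{1}$$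
So each $u_j$ is a unit.

**Step 2: when we may reduce freely.** Write $m\le z$ if $m=ez$ for an idempotent $e$. Then $mm^{-1}z=ezz^{-1}e\,z=ezz^{-1}z=m$. Hence if $m\le z$ and $mm^{-1}=1$, then $m=z$. Deleting $cc^{-1}$ from a word moves its value up:
$$x\,cc^{-1}y=(x\,cc^{-1}x^{-1})\,xy\le xy,$$
because $cc^{-1}$ and $x^{-1}x$ commute and so $x\,cc^{-1}\,x^{-1}x=x\,x^{-1}x\,cc^{-1}=x\,cc^{-1}$. Therefore *a word that represents a right invertible element equals its free reduction in $M$, and two words with the same free reduction which both represent right invertible elements are equal in $M$.*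

**Step 3: the relations of $T$ hold.** The word $u_0$ begins with $b$ and is a unit, so $bb^{-1}=1$. Put $v_0=bb^{-1}$; then $v_0v_0^{-1}=1$. Let $i\in I$. By (1),
$$v_i\,(b\,w^nb^{-1})\,v_i^{-1}=v_iv_i^{-1}=1 .$$
On the other hand $W(u_i,\dots,u_{i+10})^n$ represents a unit. In the free group, $u_{i+j}=(bt^i)(t^jat^{-j})(bt^i)^{-1}$, so $W(u_i,\dots,u_{i+10})^n$ equals $b\,t^iw^nt^{-i}b^{-1}$ there, and so does $v_i\,b\,w^nb^{-1}v_i^{-1}$. The two words have the same free reduction and both are right invertible. By Step 2, $W(u_i,\dots,u_{i+10})^n=1$ in $M$. So $x_j\mapsto u_j$ defines an epimorphism $T\to\Theta$.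

**Step 4: an action of $M$ that detects $T$.** Let $V=T_\infty\times\mathbb Z$ and $P=T_\infty\times S$. Let $a$ be the partial injection of $V$ with domain and image $T_\infty\times\mathbb N$ given by $(g,\ell)a=(gx_\ell,\ell)$, and let $(g,\ell)\tau=(g,\ell+1)$ on all of $V$. Both $\tau$ on $V$ and $a|_P$ on $P$ are permutations with countably infinitely many orbits, all infinite; for $a|_P$ this uses that $x_\ell$ has infinite order. Matching orbits, we get a bijection $b:V\to P$ with $(v\tau)b=(vb)a$ for all $v$. Regard $b$ as a partial injection of $V$ with domain $V$ and image $P$. Then $t=bab^{-1}$ acts as $\tau$: $v\mapsto vb\mapsto(vb)a=(v\tau)b\mapsto v\tau$.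

We check that $r$ acts as the identity. Let $v\in V$, $vb=(g,k)$ with $k\in S$.

* For $\delta=\pm1$, the word $t^ja^\delta t^{-j}$ takes $(g,k)$ through $(g,k+j)$ and $(gx_{k+j}^\delta,k+j)$ to $(gx_{k+j}^\delta,k)\in P$, where $b^{-1}$ is defined. So $u_j$ and $u_j^{-1}$ are defined at every $v$.
* $(g,k)t^i=(g,k+i)\in P$ for $i\in\{5,6,8,9\}$, *since $S$ is closed under addition*. So $v_i$ is defined at every $v$.
* $w$ maps $(g,k)$ to $(gW_k,k)$, so $w^n$ fixes $(g,k)$, as $W_k^n=1$ in $T_\infty$ for $k\in S$.

Hence each of $u_ju_j^{-1}$, $u_j^{-1}u_j$, $v_iv_i^{-1}$, $bw^nb^{-1}$ fixes every $v\in V$, and so does $r$. Thus $M$ acts on $V$ by partial injections.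

**Step 5: injectivity.** By the first item above, $u_j$ maps $(g,0)b^{-1}$ to $(gx_j,0)b^{-1}$. So a group word $y(u_0,\dots,u_{19})$ maps $(1,0)b^{-1}$ to $(y(x_0,\dots,x_{19}),0)b^{-1}$. If $y(u)=1$ in $M$, then $y(x)=1$ in $T_\infty$, hence in $T$. $\square$

Here too the canonical map to $\mathrm{Gp}\langle a,b\mid r=1\rangle$ is not injective on units: $W(u_7,\dots,u_{17})^n$ is conjugate there to $w^n=1$, but it is $\ne1$ in $M$ by Proposition 6 and Lemma 5(iii). The set of places where the relation holds is closed under addition but not under subtraction. The aim now is to show that a one-relator group that sees the relation at $0,5,6,8,9$ must see it at one of the gaps $1,2,3,4,7$.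

## 6. Torsion in one-relator groups, and where it stops helping

We use the following facts.

* **(E3)** (Magnus; Karrass–Magnus–Solitar) If $s\ne1$ is not a proper power, then in $\langle B\mid s^N\rangle$ the element $s$ has order exactly $N$ and every element of finite order is conjugate to a power of $s$. If the relator of a one-relator group is trivial or not a proper power, the group is torsion-free.
* **(E4)** *Newman's Spelling Theorem* (Lyndon–Schupp, Thm IV.5.5). If $s$ is cyclically reduced, $N\ge2$, and a nonempty reduced word is $1$ in $\langle B\mid s^N\rangle$, then it contains a subword $t$ with $|t|>(N-1)|s|$ which is a subword of a cyclic permutation of $s^N$ or $s^{-N}$.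
* **(E5)** (Cohen–Lyndon) If $1\ne s\in F$ ($F$ free) is not a proper power and $K=\langle\langle s^N\rangle\rangle$, then for some transversal $U$ of the left cosets of $K\langle s\rangle$, $K$ is free on $\{us^Nu^{-1}:u\in U\}$.
* **(E6)** A group with a finite presentation for which Dehn's algorithm works has a linear isoperimetric function, hence is hyperbolic; in a hyperbolic group centralizers of elements of infinite order are virtually cyclic.

Throughout this section and the next, $G=\langle B\mid s^N\rangle$ with $B$ finite, $s\ne1$ cyclically reduced and not a proper power, and $N\ge2$.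

**Lemma 7.** If $g\in G$ and $g\langle s\rangle g^{-1}\cap\langle s\rangle\ne1$, then $g\in\langle s\rangle$.

*Proof.* The idea is to compare coefficients in the abelianized relation subgroup. Work in $F=F(B)$ with $K=\langle\langle s^N\rangle\rangle$. Conjugation by $K$ does not change classes in $K^{ab}$, and $s$ commutes with $s^N$; so the class of $gs^Ng^{-1}$ depends only on the coset $gK\langle s\rangle$. Call it $e_{gK\langle s\rangle}$. By (E5) the $e_C$, $C\in F/K\langle s\rangle$, form a basis of the free abelian group $K^{ab}$, and $F$ permutes this basis by left multiplication of cosets.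

Let $g\in F$ represent the given element. By hypothesis $gs^ig^{-1}=s^jz$ with $z\in K$ and $N\nmid i$. Let $o\ge2$ be the common order of $s^i$ and $s^j$ in $G$. Then $io=Ni'$ and $jo=Nj'$, and $o=N/\gcd(j,N)$, $j'=j/\gcd(j,N)$, so $\gcd(j',o)=1$. Take $o$-th powers:
$$gs^{Ni'}g^{-1}=(s^jz)^o=\Big(\prod_{k=1}^{o}s^{jk}zs^{-jk}\Big)s^{Nj'} .$$
In $K^{ab}$ this reads $i'e_{gK\langle s\rangle}=j'e_{K\langle s\rangle}+\sum_{k=1}^{o}s^{jk}[z]$. The coset $K\langle s\rangle$ is fixed by $s$, so all $s^{jk}[z]$ have the same coefficient $\zeta$ there. If $g\notin K\langle s\rangle$, comparing coefficients at $K\langle s\rangle$ gives $0=j'+o\zeta$, contradicting $\gcd(j',o)=1$ and $o\ge2$. $\square$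

**Lemma 8.** If $u,v\in G$ generate a free group of rank 2, then only $1\in G$ commutes with both.

*Proof.* Since $(N-1)|s|\ge N|s|/2$, (E4) says that a nonempty reduced word trivial in $G$ contains more than half of a cyclic permutation of $s^{\pm N}$. So Dehn's algorithm works and $G$ is hyperbolic. Let $z\ne1$ commute with $u,v$. If $z$ has infinite order, its centralizer is virtually cyclic and cannot contain $\langle u,v\rangle$. If $z$ has finite order, $z=cs^kc^{-1}\neq 1$ by (E3). If $y$ commutes with $z$, then $c^{-1}yc$ commutes with $s^k\ne1$, so $c^{-1}yc\in\langle s\rangle$ by Lemma 7. Thus the centralizer of $z$ is finite, again impossible. $\square$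

**The direct attempt.** Suppose $\rho:T\to G$ is an embedding. Each $\rho(W_i)$, $i\in I$, has finite order, so by (E3) it is conjugate to a power of $s$. We would like to say: several of the $\rho(W_i)$ are conjugate, and since $W$ is a test word, the tuples $\rho(x_i),\dots,\rho(x_{i+10})$ are conjugate. This stops at the last step. Property (C) is a statement about *free* groups. A conjugacy in $G$ lifts to $F(B)$ only modulo $\langle\langle s^N\rangle\rangle$: for lifts $X$ of the tuple, $W(X)=hs^mh^{-1}z$ with an uncontrolled $z\in\langle\langle s^N\rangle\rangle$.

The choice of lifts does matter. In $G=\langle x,y\mid[x,y]^n\rangle$ put $c=[x,y]$. The pair $(x,y)$ lifts to itself, and also to $(xc^n,y)$, but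
$$[xc^n,y]=x\,c^{n}y\,c^{-n}x^{-1}y^{-1}=x\,c^{n-1}xyx^{-1}\,(yxy^{-1}x^{-1})^n\,x^{-1}y^{-1}$$
is cyclically reduced of length $8n+2$, so it is not conjugate to $c^{\pm1}$ in the free group.

What is needed is a *good* lift, for which $z=1$ and the exponent $m$ is known up to sign. This is the heart of the proof.

## 7. Lifting an embedded torsion one-relator group to the free group

We use three more facts.

* **(E7)** (Magnus) If $\langle\langle u\rangle\rangle=\langle\langle v\rangle\rangle$ in a free group, then $u\sim v^{\pm1}$.
* **(E8)** (Weinbaum) If $s$ is cyclically reduced, no proper nonempty subword of $s$ is trivial in $\langle B\mid s\rangle$.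
* **(E9)** (Brodskii; Howie; Burns–Hale) Torsion-free one-relator groups are locally indicable, hence right-orderable, i.e. they carry a linear order with $x<y\Rightarrow xg<yg$.

**Lemma 9 (lifting lemma).** Let $R\ge2$, let $1\ne W\in[F_R,F_R]$ not be a proper power, $n\ge5R+4$, and $n$ divisible by $1,2,\dots,R-1$. Let $G=\langle B\mid s^N\rangle$ be as in Section 6, $\pi:F(B)\to G$, and let $\varphi:F_R\to G$ have kernel exactly $\langle\langle W^n\rangle\rangle$. Then $n\mid N$ and there is $\tilde\varphi:F_R\to F(B)$ with $\pi\tilde\varphi=\varphi$ and $\tilde\varphi(W)\sim s^{\pm N/n}$ in $F(B)$.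

The idea: lifts of $\varphi$ up to conjugacy are the same as graphs labelled by $B$. Take the *smallest* graph. In it, a long path reading powers of $s$ must close up to a cycle, since otherwise one could use the relator $s^N$ to shorten the graph. Then the kernel of $\varphi$ is generated by such cycles, there is only one, and it has to be $W^{\pm1}$.

*Proof.*

**Step 1: first consequences.** Put $\ell=|s|$ and $J=\varphi(F_R)\cong\langle F_R\mid W^n\rangle$. Since $W\in[F_R,F_R]$, $J^{ab}=F_R^{ab}\cong\mathbb Z^R$. By (E3) $\varphi(W)$ has order $n$ and is conjugate into $\langle s\rangle\cong\mathbb Z_N$. So $n\mid N$ and $N\ge n\ge5R+4$. If $\ell=1$, then $G$ is a free product of $\mathbb Z_N$ and a free group. By Kurosh's theorem $J$ is a free product of a free group and finite cyclic groups; as $J^{ab}$ is torsion-free, $J$ would be free. But it has torsion. So $\ell\ge2$.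

**Step 2: replace lifts by graphs.** A *$B$-labelled graph* has oriented edges labelled by letters of $B$; traversing an edge backwards reads the inverse letter. It is *folded* if each vertex has at most one incoming and at most one outgoing edge with each label. In a folded graph, reduced paths have reduced labels, and $v\cdot c$ denotes the end of the edge read by $c\in B^{\pm1}$ from $v$, if there is one. A **marked graph** is a finite connected folded $B$-labelled graph $\Gamma$, all valences $\ge2$, with a base point $*$ and an isomorphism $\mu:F_R\to\pi_1(\Gamma,*)$ such that for some $c\in G$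
$$\pi\circ\mathrm{Lab}\circ\mu=c\,\varphi(\cdot)\,c^{-1},$$
where $\mathrm{Lab}:\pi_1(\Gamma,*)\to F(B)$ reads labels.

*Any $\psi:F_R\to F(B)$ with $\pi\psi=c\varphi(\cdot)c^{-1}$ is injective.* Its image is a free group generated by $R$ elements, and it maps onto a conjugate of $J$, which needs at least $R$ generators because $J^{ab}\cong\mathbb Z^R$. So the image is free of rank $R$, and $F_R$ is Hopfian.

> (∗) If $\Delta$ is a finite connected $B$-labelled graph (not necessarily folded) with an isomorphism $F_R\to\pi_1(\Delta)$ inducing $\varphi$ up to conjugacy in $G$, then there is a marked graph with at most $|E(\Delta)|$ edges.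

To see this, fold $\Delta$: repeatedly identify two edges with the same label and the same initial (or the same terminal) vertex. If the other ends differ, this is a homotopy equivalence. If the other ends agree, the two edges form a nontrivial loop class with trivial label; this cannot happen, as the label map is injective on $\pi_1$ at every stage by the previous paragraph. When no fold is left, remove valence-1 vertices successively, moving the base point into the rest of the graph if necessary; this changes only the conjugating element. As the rank is $R\ge2$, we end with all valences $\ge2$. Neither operation increases the number of edges.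

Marked graphs exist: start from a rose whose $i$-th petal is subdivided and labelled by a nonempty word representing $\varphi$ of the $i$-th basis element. *Fix a marked graph $\Gamma$ with the minimal number of edges.* It has rank $R$.

**Step 3: walking along powers of $s$.** Write $s=s_0\cdots s_{\ell-1}$ with indices mod $\ell$. A *state* is a pair $(v,i)$, with $v$ a vertex of $\Gamma$ and $i\in\mathbb Z/\ell$ its *position*. Put $\mathrm{next}(v,i)=(v\cdot s_i,i+1)$ if defined; this is a partial injection, because $\Gamma$ is folded. An *$s$-path* is a sequence of states $\sigma_0,\dots,\sigma_L$ with $\sigma_{k+1}=\mathrm{next}(\sigma_k)$; it has $L$ *steps*, and its edge path is reduced because $s$ is cyclically reduced. An *$s$-cycle* is a periodic orbit of $\mathrm{next}$. It has $d\ell$ states, $d$ at each position; $d$ is its *degree*.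

**Example.** Let $B=\{x,y\}$, $s=xyx^{-1}y^{-1}$, and let $\Gamma$ be the rose with one vertex $v$ and two loops. The four states $(v,0),\dots,(v,3)$ form one $s$-cycle of degree 1, and each edge is traversed twice.

**Step 4: order the positions.** The purpose is to compare consistently several strands of an $s$-path that run over the same edge. We claim that there is a linear order $\prec$ on $\mathbb Z/\ell$ such that

* if $s_i=s_j$, then $i\prec j\Leftrightarrow i+1\prec j+1$;
* if $s_j=s_i^{-1}$, then $i\prec j+1\Leftrightarrow i+1\prec j$.

Indeed $Q=\langle B\mid s\rangle$ is torsion-free by (E3), so it has a right-invariant order by (E9). The prefixes $u_i=s_0\cdots s_{i-1}$ $(0\le i<\ell)$ are distinct in $Q$ by (E8), and $u_\ell=1=u_0$ in $Q$. Put $i\prec j$ iff $u_i<u_j$. We have $u_{i+1}=u_is_i$ for all $i$ mod $\ell$. If $s_i=s_j$, multiply $u_i,u_j$ on the right by $s_i$. If $s_j=s_i^{-1}$, then $u_j=u_{j+1}s_i$; multiply $u_i,u_{j+1}$ on the right by $s_i$. Right-invariance gives both claims.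

Now take two distinct steps over the same edge $\varepsilon$. At each end of $\varepsilon$ (each half-edge) each of the two steps has a position. If they run in the same direction, starting at positions $i$ and $j$, then $s_i=s_j$, and $i\ne j$ since the states differ; at the other end the positions are $i+1,j+1$. If they run in opposite directions, starting at positions $i$ and $j$, then $s_j=s_i^{-1}$; at one end the positions are $i$ and $j+1$, at the other $i+1$ and $j$. These are distinct at each end, since equality would mean that two cyclically consecutive letters of $s$ are inverse to each other. By the two properties of $\prec$, *the order of the two steps is the same at both ends of $\varepsilon$*.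

**Example, continued.** $Q=\mathbb Z^2$ and the prefixes are $(0,0),(1,0),(1,1),(0,1)$. The lexicographic order gives $0\prec3\prec1\prec2$. Over the edge $x$ run step 0 (positions $0\to1$) and, backwards, step 2 (positions $2\to3$): at one end $0\prec3$, at the other $1\prec2$, so step 2 is above step 0 at both ends. Similarly step 1 is above step 3 over the edge $y$.

**Step 5: count runs of top steps.** Let $\mathcal P$ be an $s$-path with pairwise distinct states $\sigma_0,\dots,\sigma_L$ (*open case*), or an $s$-cycle (*closed case*). Let $\Gamma'$ be the connected subgraph that it traverses; its rank is at most $R$, so $-\chi(\Gamma')\le R-1$. A step is *top* (*bottom*) if it is $\prec$-maximal ($\prec$-minimal) among the steps of $\mathcal P$ over its edge. Each edge of $\Gamma'$ has exactly one top step. A step that is both top and bottom crosses an edge which $\mathcal P$ traverses exactly once. The *top state* at a vertex is the state of $\mathcal P$ there with $\prec$-maximal position. A step adjacent to a top state is top, since at that end of its edge it has the largest position. A *run* is a maximal sequence of consecutive top steps (cyclically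 consecutive in the closed case).

Unless the whole cycle is top, a run has two ends, each determining a half-edge of $\Gamma'$: the initial half-edge of its first step and the terminal half-edge of its last step. Distinct run ends give distinct half-edges, because a half-edge determines its edge, the edge determines its unique top step, and this determines whether the half-edge is initial or terminal for it.

Let $v$ be a vertex of $\Gamma'$ whose top state is not $\sigma_0$ or $\sigma_L$. Then the steps into and out of this state both exist and are top. They use two distinct half-edges at $v$, because the path is reduced. Neither half-edge is a run end, since the unique top step over it continues, through the top state, by a top step. So there are at most $\mathrm{val}_{\Gamma'}(v)-2$ run ends at such $v$. At the remaining vertices, at most two and only in the open case, there are at most $\mathrm{val}_{\Gamma'}(v)$. Since $\sum_v(\mathrm{val}_{\Gamma'}(v)-2)=-2\chi(\Gamma')\le2(R-1)$ and each run has two ends,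
$$\#\text{runs}\le R+1\ \text{(open case)},\qquad\#\text{runs}\le R-1\ \text{(closed case, not all steps top)}. \tag{2}$$
Reversing $\prec$, we get the same bounds for runs of bottom steps.

Let $i_M$ and $i_m$ be the $\prec$-maximum and $\prec$-minimum of $\mathbb Z/\ell$; they differ as $\ell\ge2$. A step starting at position $i_M$ starts at a top state, so it is top; a step starting at position $i_m$ is bottom. So any $\ell$ consecutive steps contain a top step and a bottom step.

**Example, continued.** $i_M=2$, $i_m=0$. The top steps are 1 and 2, the bottom steps 3 and 0. There is one top run, and $R-1=1$.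

**Step 6 (Claim 1): long $s$-paths close up.** *Every $s$-path in $\Gamma$ with $L=(N-1)\ell+1$ steps repeats a state; hence it lies on an $s$-cycle.*

Suppose all states are distinct; let $p$ be the edge path, from $v_0$ to $v_L$. By (2) the non-top steps form at most $R+2$ blocks, each of length $\le\ell-1$; likewise the non-bottom steps. So at least
$$(N-1)\ell+1-2(R+2)(\ell-1)>(N-2R-5)\ell$$
steps are both top and bottom, and $p$ traverses more than $(N-2R-5)\ell$ edges exactly once.

Cut $\Gamma$ at the vertices of valence $\ge3$ and at $v_0,v_L$. As $\sum_v(\mathrm{val}(v)-2)=2(R-1)>0$, there are between $1$ and $2(R-1)$ vertices of valence $\ge3$. Cutting at these gives $R-1$ more arcs than such vertices, so at most $3R-3$ arcs; cutting at $v_0,v_L$ adds at most 2. So we get at most $3R-1$ segments. The reduced path $p$ has its endpoints at cut points, so it traverses all edges of a segment equally often. Hence some segment $\sigma$ is traversed exactly once and has length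
$$|\sigma|>\frac{(N-2R-5)\,\ell}{3R-1}\ge\ell,$$
where the last inequality is $N\ge5R+4$.

Now replace $\sigma$ by something shorter. Let $\Gamma^+=\Gamma\cup q$, where $q$ is a new arc of length $N\ell-L=\ell-1\ge1$ from $v_L$ to $v_0$, labelled so that $pq$ reads a cyclic permutation of $s^N$. Let $\Delta=\Gamma^+\setminus\mathrm{int}(\sigma)$, and let $X$ be $\Gamma^+$ with a 2-cell attached along $pq$. The loop $pq$ crosses $q$ once and $\sigma$ once, so $X$ collapses through $q$ onto $\Gamma$, and also through $\sigma$ onto $\Delta$. Hence $\Delta$ is connected, and the inclusions induce isomorphisms $\pi_1(\Gamma,v_0)\cong\pi_1(X,v_0)\cong\pi_1(\Delta,v_0)$. The label of $pq$ is $1$ in $G$, so the label map $\pi_1(\Gamma^+,v_0)\to G$ factors through $\pi_1(X,v_0)$, and the isomorphisms are compatible with the label maps to $G$. By (∗) there is a marked graph with at most $|E(\Gamma)|-|\sigma|+\ell-1<|E(\Gamma)|$ edges, contradicting minimality.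

So $\sigma_\alpha=\sigma_\beta$ for some $\alpha<\beta$. By injectivity of $\mathrm{next}$, $\sigma_0=\sigma_{\beta-\alpha}$, so the whole path lies on an $s$-cycle.

**Step 7 (Claim 2): cycles have small degree.** *Every $s$-cycle of $\Gamma$ has degree $d\le R-1$; in particular $d\mid n\mid N$ and $d<N$.*

The label of the cycle is conjugate to $s^d$, so the class of the cycle has finite order in $G$ and maps to $0$ in $J^{ab}\cong\mathbb Z^R$. Since $H_1(\Gamma)=F_R^{ab}\to J^{ab}$ is an isomorphism, the cycle is null-homologous in $\Gamma$, so it traverses no edge exactly once. Thus no step of the cycle is both top and bottom. The $d$ steps starting at position $i_M$ are top. Between cyclically consecutive ones there is a step starting at $i_m$, which is bottom, hence not top. So there are at least $d$ runs, and (2) gives $d\le R-1$. The rest follows as $n$ is divisible by $1,\dots,R-1$.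

For each $s$-cycle $\mathcal C$, of degree $d_{\mathcal C}$, choose a state $(v_{\mathcal C},0)$ on it and a path $a_{\mathcal C}$ from $*$ to $v_{\mathcal C}$. Let $V_{\mathcal C}\in\pi_1(\Gamma,*)$ be the class of $a_{\mathcal C}\,(\text{once around }\mathcal C)\,a_{\mathcal C}^{-1}$.

**Step 8 (Claim 3): the $s$-cycles generate the kernel.** *If a path in $\Gamma$ has label trivial in $G$, its endpoints coincide; if it is a loop at $*$, its class lies in the normal closure of all $V_{\mathcal C}^{N/d_{\mathcal C}}$.*

We may take the path reduced; use induction on its length. The empty path is clear. If it is nonempty, its label is a nonempty reduced word trivial in $G$. By (E4) the path or its inverse has a subpath $p$ which is an $s$-path with $L$ steps, $(N-1)\ell<L\le N\ell$. By Claim 1 the path $p$ lies on an $s$-cycle $\mathcal C$. As $d_{\mathcal C}\mid N$, continuing $N\ell-L$ further steps along $\mathcal C$ by a path $p'$ returns to the start of $p$, and $pp'$ runs $N/d_{\mathcal C}$ times around $\mathcal C$. Replace $p$ by $p'^{-1}$. The endpoints are unchanged; the value in $G$ is unchanged, since $pp'$ reads a cyclic permutation of $s^N$;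 and the length drops, since $N\ell-L<\ell\le(N-1)\ell<L$. For a loop $\alpha p\beta$ we have $\alpha p\beta=(\alpha pp'\alpha^{-1})(\alpha p'^{-1}\beta)$, so the class changes by a conjugate of $V_{\mathcal C}^{N/d_{\mathcal C}}$ (of its inverse, if we worked with the inverse path).

Conversely $V_{\mathcal C}^{N/d_{\mathcal C}}$ has a conjugate of $s^N$ as its label, so it is trivial in $G$. Hence, identifying $F_R=\pi_1(\Gamma,*)$ via $\mu$,
$$\langle\langle W^n\rangle\rangle=\langle\langle V_{\mathcal C}^{N/d_{\mathcal C}}:\ \mathcal C\text{ an }s\text{-cycle}\rangle\rangle. \tag{3}$$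

**Step 9 (Claim 4): there is exactly one $s$-cycle.** There is at least one, as $W^n\ne1$. Let $\mathcal C_1,\mathcal C_2$ be $s$-cycles with data $v_j,a_j,d_j,V_j$. Let $g_j\in G$ be the value of $a_j$, let $J'=cJc^{-1}$ be the image of $\pi_1(\Gamma,*)$ in $G$, and let $\omega\in J'$ be the image of $W$. The image $g_js^{d_j}g_j^{-1}$ of $V_j$ has order $N/d_j\ge2$. By (E3) in $J'\cong\langle F_R\mid W^n\rangle$,
$$g_js^{d_j}g_j^{-1}=c_j\omega^{m_j}c_j^{-1}\quad\text{with }c_j\in J'.$$
By (E3) in $G$, $\omega\in h\langle s\rangle h^{-1}$ for some $h\in G$. So $g_j\langle s\rangle g_j^{-1}\cap c_jh\langle s\rangle h^{-1}c_j^{-1}\ne1$, and Lemma 7 gives $g_j^{-1}c_jh\in\langle s\rangle$, that is, $h\in c_j^{-1}g_j\langle s\rangle$ for $j=1,2$. Hence $c_1^{-1}g_1s^k=c_2^{-1}g_2$ for some $k\ge0$. Let $\lambda_j$ be a loop at $*$ with value $c_j$. The path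
$$a_2^{-1}\,\lambda_2\,\lambda_1^{-1}\,a_1\cdot(s^k\text{ along }\mathcal C_1)$$
goes from $v_2$ to $v_1\cdot s^k$ and has value $g_2^{-1}c_2c_1^{-1}g_1s^k=1$ in $G$. By Claim 3, $v_2=v_1\cdot s^k$. So the state $(v_2,0)$ lies on $\mathcal C_1$, and $\mathcal C_1=\mathcal C_2$.

**Step 10: identify the cycle with $W^{\pm1}$.** Let $\mathcal C$ be the unique $s$-cycle, $V=V_{\mathcal C}$, $d=d_{\mathcal C}$. By (3) $\langle\langle W^n\rangle\rangle=\langle\langle V^{N/d}\rangle\rangle$, so $W^n\sim V^{\pm N/d}$ in $F_R$ by (E7).

$W$ is not a proper power; neither is $V$. Suppose $V=U^k$ in $\pi_1(\Gamma,*)$ with $k\ge2$, and let $y\in F(B)$ be the label of the loop $a_{\mathcal C}^{-1}Ua_{\mathcal C}$. Then $y^k=s^d$, so $y=s^{d/k}$, because $s$ is not a proper power. The word $s^{d/k}$ is reduced, so the reduced form of this loop reads $s^{d/k}$ from $v_{\mathcal C}$ to $v_{\mathcal C}$. Then $\mathcal C$ would have degree at most $d/k<d$, a contradiction.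

By uniqueness of roots in free groups, $n=N/d$ and $W\sim V^{\pm1}$. The label of $V$ is conjugate to $s^d$. Therefore $\mathrm{Lab}(\mu(W))\sim s^{\pm d}=s^{\pm N/n}$ in $F(B)$. Conjugating $\mathrm{Lab}\circ\mu$ by a lift of $c^{-1}$ to $F(B)$ gives $\tilde\varphi$. $\square$

## 8. No one-relator group contains $T$

We return to $W,n,S,I,T$ of Sections 3 and 4. Lemma 9 applies with $R=11$: $W\in[F_{11},F_{11}]$ is nontrivial and not a proper power, $n=2520\ge5\cdot11+4=59$, and $n$ is divisible by $1,\dots,10$.

The lifting lemma will give conjugacies between the tuples at three places $i<i'<i''$ of $I$. A single pair $i<i'$ would give only a shift by $i'-i$, which reaches no place strictly between. Three places give a shift by the greatest common divisor $e$ of the two gaps, and this reaches the places $k$ with $i<k<i''$ and $e\mid k-i$. The set $S$ was chosen so that one of them is a gap of $S$.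

**Lemma 10.** For every 3-subset $i<i'<i''$ of $I$ with $e=\gcd(i'-i,\,i''-i')$ there is $k\notin S$ with $i<k<i''$ and $e\mid k-i$.

*Proof.* If $i=0$, then $e$ divides $i''-i'$, and two distinct elements of $\{5,6,8,9\}$ differ by $1,2,3$ or $4$. So $e\in\{1,2,3,4\}$; take $k=e\notin S$, and $0<e<i'$. If $i>0$, the triple is $(5,6,8)$, $(5,6,9)$, $(5,8,9)$ or $(6,8,9)$, with gaps $(1,2),(1,3),(3,1),(2,1)$; so $e=1$, and $k=7\notin S$ works. $\square$

**Proposition 11.** $T$ does not embed into a one-relator group.

*Proof.* **Step 1: put the target into standard form.** Let $\rho:T\to G$ be an embedding, $G$ a one-relator group with finite generating set $B$. $T$ has torsion, as $W_0$ has order $n$ in $J_0$ by (E3). So by (E3) $G=\langle B\mid s^N\rangle$ with $N\ge2$, $s\ne1$ not a proper power, and after conjugation cyclically reduced. Also $|B|\ge2$, since $G$ is not abelian.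

**Step 2: obtain conjugate tuples.** For $i\in I$ apply Lemma 9 to $F_{11}\to J_i\to G$, whose kernel is exactly $\langle\langle W^n\rangle\rangle$. There are lifts $\tilde X_i$ in $F(B)$ of the tuple $(\rho(x_i),\dots,\rho(x_{i+10}))$ with $W(\tilde X_i)\sim s^{\varepsilon_iN/n}$, $\varepsilon_i=\pm1$. Since $|I|=5$, three indices $i<i'<i''$ have equal $\varepsilon$. Now the conjugacy of $W(\tilde X_i),W(\tilde X_{i'}),W(\tilde X_{i''})$ takes place in the free group $F(B)$ and their common class is nontrivial, so (C) applies: the tuples $\tilde X_i,\tilde X_{i'},\tilde X_{i''}$ are pairwise conjugate. Put $z_j=\rho(x_{i+j})$ for $0\le j\le10$. Projecting to $G$, there are $g,\kappa\in G$ with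
$$gz_jg^{-1}=\rho(x_{i'+j}),\qquad\kappa z_j\kappa^{-1}=\rho(x_{i''+j})\qquad(0\le j\le10). \tag{4}$$

**Step 3: read these as commuting shifts.** Let $a=i'-i$, $b=i''-i'$, so $a+b\le9$; let $e=\gcd(a,b)$ and $h=g^{-1}\kappa$. Then
$$gz_jg^{-1}=z_{j+a}\ (0\le j\le10-a),\qquad hz_jh^{-1}=z_{j+b}\ (0\le j\le10-b). \tag{5}$$
The second holds because $hz_jh^{-1}=g^{-1}\rho(x_{i'+(j+b)})g=z_{j+b}$.

*An element of $G$ is determined by its conjugation action on $z_0,z_1$:* by Lemma 5(ii) these generate a free group of rank 2, so Lemma 8 applies to the quotient of two elements with the same action. Both $gh$ and $hg$ send $z_j\mapsto z_{j+a+b}$ for $j=0,1$, where all indices stay in $[0,10]$ because $a+b+1\le10$. Hence $gh=hg$.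

**Step 4: produce the shift by $e$.** Choose integers $p>0\ge q$ with $pa+qb=e$ and put $f=g^ph^q$. *Then $fz_jf^{-1}=z_{j+e}$ for $0\le j\le10-e$.*

As $g,h$ commute, we may apply the $p$ factors $g$ (shift $+a$) and the $|q|$ factors $h^{-1}$ (shift $-b$) in any order. By (5), a $+a$ step is valid from position $c$ if $c\le10-a$, and a $-b$ step if $c\ge b$. So it suffices to go from $j$ to $j+e$ inside $[0,10]$ using exactly these steps. At the current position $c$: if a $+a$ step remains and $c\le10-a$, make it; otherwise, if a $-b$ step remains and $c\ge b$, make it. Suppose steps remain but neither is possible. If a $+a$ step remains, then $c\ge11-a>b$, so no $-b$ step remains, and the final position would be at least $c+a>10$; but it is $j+e\le10$. If only $-b$ steps remain and $c<b$, the final position would be negative, but it is $j+e\ge0$. Both are contradictions.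

For instance, for $(0,5,8)$ we have $a=5$, $b=3$, $e=1=2\cdot5-3\cdot3$, and from $j=6$ the walk is $6\to3\to8\to5\to10\to7$.

Comparing actions on $z_0,z_1$ (all indices involved are at most $a+b+1\le10$), we get $g=f^{a/e}$ and $h=f^{b/e}$, hence
$$\kappa=gh=f^{(a+b)/e}. \tag{6}$$

**Step 5: reach a gap of $S$.** Take $k$ from Lemma 10, $k=i+ce$. *Claim:* $\rho(x_{k+j})=f^cz_jf^{-c}$ for $0\le j\le10$.

If $k+j\le i+10$, then $\rho(x_{k+j})=z_{j+ce}=f^cz_jf^{-c}$ by Step 4. Otherwise $k+j\ge i+11$, which is beyond the range of the $z$'s, and we use $\kappa$. Put $j'=k+j-i''$. Then $j'\ge i+11-i''\ge2$, and $j'<j\le10$ since $k<i''$. So $\rho(x_{k+j})=\rho(x_{i''+j'})=\kappa z_{j'}\kappa^{-1}$ by (4). With $m=(i''-k)/e\in\mathbb N$ we have $f^mz_{j'}f^{-m}=z_{j'+i''-k}=z_j$, and $\kappa=f^{c+m}$ by (6), because $(c+m)e=(k-i)+(i''-k)=a+b$. Hence $\rho(x_{k+j})=f^{c}(f^mz_{j'}f^{-m})f^{-c}=f^cz_jf^{-c}$.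

**Step 6: contradiction.** Note $k\le8$, so $x_k,\dots,x_{k+10}\in T$. By the claim
$$\rho(W_k)=f^c\,W(z_0,\dots,z_{10})\,f^{-c}=f^c\rho(W_i)f^{-c},$$
so $\rho(W_k^n)=1$, since $W_i^n=1$ in $T$. As $\rho$ is injective, $W_k^n=1$ in $T$. But $k\notin S$, so $W_k^n\ne1$ by Lemma 5(iii). $\square$

**Proof of Theorem 2.** With $r$ as in Section 5, the group of units of $M=\mathrm{Inv}\langle a,b\mid r=1\rangle$ contains a copy of $T$ by Proposition 6. By Proposition 11 it embeds in no one-relator group. $\square$

## 9. More letters, infinitely many generators, free products

Theorem 3(b) is Proposition 1. For Theorem 3(a), take $r$ as in Section 5, with $\{a,b\}\subseteq A$.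

**Step 1: larger alphabets.** The composition $M\to\mathrm{Inv}\langle A\mid r=1\rangle\to M$, where the second map sends the extra letters to $1$, is the identity. So the group of units of $\mathrm{Inv}\langle A\mid r=1\rangle$ contains that of $M$, hence contains $T$. It remains to show that $T$ embeds in no free product of one-relator groups, infinite generating sets allowed.

**Step 2: infinitely many generators.** Suppose $T\le\langle B\mid s\rangle$ with $B$ infinite. As $T$ is finitely generated, it lies in the subgroup generated by a finite $B_1\subseteq B$ containing all letters of $s$. Since $\langle B\mid s\rangle=\langle B_1\mid s\rangle*F(B\setminus B_1)$, this subgroup is the one-relator group $\langle B_1\mid s\rangle$, contradicting Proposition 11.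

**Step 3: the pieces of $T$ do not split.** To pass from free products to their factors we need the following.

**Lemma 12.** $J=\langle F_{11}\mid W^n\rangle$, and so each $J_i$ with $i\in I$, is freely indecomposable.

*Proof.* Suppose $J=A_1*A_2$ with both factors nontrivial. By Grushko's theorem $F_{11}=H_1*H_2$ with $H_j$ mapping onto $A_j$; both $H_j\ne1$. As $W$ has finite order in $J$, it is conjugate in $J$ into a factor, say $A_1$.

*$H_2$ maps isomorphically.* Let $\bar W\in H_2$ be the image of $W$ when $H_1$ is killed. Then $A_2=J/\langle\langle A_1\rangle\rangle=H_2/\langle\langle\bar W^n\rangle\rangle$, and $\bar W=1$ in $A_2$. This forces $\bar W=1$ in $H_2$: otherwise $\bar W=U^m$ with $U$ not a proper power and $m\ge1$, and by (E3) $U$ has order $mn$ in $A_2$, so $U^m\ne1$ there. Hence $H_2\to A_2$ is an isomorphism.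

*$W$ can be pushed into $H_1$.* Let $K_1=\ker(H_1\to A_1)$. The kernel of $H_1*H_2\to A_1*A_2$ is the normal closure of the kernels on the factors, so $\langle\langle W^n\rangle\rangle=\langle\langle K_1\rangle\rangle$. Let $\theta:F_{11}\to H_1\le F_{11}$ be the retraction killing $H_2$. Applying $\theta$, we see that $K_1$ is the normal closure of $\theta(W)^n$ in $H_1$. So $\langle\langle W^n\rangle\rangle=\langle\langle\theta(W)^n\rangle\rangle$ in $F_{11}$. By (E7) $W^n\sim\theta(W)^{\pm n}$, so $W\sim\theta(W)^{\pm1}$ by uniqueness of roots.

*Both signs are impossible.* If $W\sim\theta(W)=W(\theta(x_0),\dots,\theta(x_{10}))$, then by (C) the basis $(x_0,\dots,x_{10})$ is conjugate to $(\theta(x_0),\dots,\theta(x_{10}))$. So $\theta$ is injective, a contradiction as it kills $H_2\ne1$. If $W\sim\theta(W)^{-1}$, applying $\theta$ gives $\theta(W)\sim\theta(W)^{-1}$ with $\theta(W)\ne1$, impossible in a free group. $\square$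

**Step 4: $T$ lies in one factor.** Let $T\le *_\alpha G_\alpha$. By Kurosh's theorem each $J_i$, $i\in I$, is a free product of a free group and of groups $J_i\cap gG_\alpha g^{-1}$. It is freely indecomposable, and not cyclic since $J_i^{ab}\cong\mathbb Z^{11}$; so it lies in a single conjugate of some $G_\alpha$. In the Bass–Serre tree of the free product edge stabilizers are trivial, so a nontrivial element fixes at most one vertex, and distinct conjugates of factors intersect trivially. The element $x_9\ne1$ lies in $J_0\cap J_9$, so $J_0$ and $J_9$ lie in the same conjugate $gG_\alpha g^{-1}$. As $J_0=\langle x_0,\dots,x_{10}\rangle$ and $J_9=\langle x_9,\dots,x_{19}\rangle$ together generate $T$, we get $T\le gG_\alpha g^{-1}\cong G_\alpha$. For a one-relator group $G_\alpha$ this contradicts Proposition 11, or Step 2 if $G_\alpha$ has infinitely many generators. This proves Theorem 3(a). $\blacksquare$
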